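\title{The spaces $C_p(K)$ and $C_w(K)$ are not homeomorphic for infinite compact $K$}

\begin{abstract}
We show that there is no infinite compact Hausdorff space $K$ for which the space $C(K)$ of real continuous functions with the pointwise topology is homeomorphic to $C(K)$ with the weak topology. The reason is a local boundedness principle: for a Tychonoff space $X$, every continuous map, linear or not, from $C_p(X)$ into the dual of a Banach space with the weak* topology is norm-bounded near each point, whereas nonempty weakly open sets in infinite-dimensional spaces contain lines. It follows that, for nonempty $X$, the space $C_p(X)$ is homeomorphic to a normed space $E$ with its weak topology exactly when $X$ is finite and $\dim E=|X|$.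
\end{abstract}

\section{Two topologies on $C(K)$}\label{sec:intro}

All vector spaces are real and all compact spaces are Hausdorff. For a compact space $K$, let $C(K)$ be the Banach space of continuous functions $K\to\mathbb R$ with the supremum norm. We write $C_p(K)$ for $C(K)$ with the \emph{pointwise topology}, inherited from the product $\mathbb R^K$; it is the weakest topology that makes all evaluations $f\mapsto f(x)$ continuous. We write $C_w(K)$ for $C(K)$ with the \emph{weak topology}, the weakest topology that makes all continuous linear functionals on the Banach space $C(K)$ continuous. The two topologies are built in the same way: a basic neighborhood of $f$ prescribes, up to a small error, the values of finitely many linear functionals. They differ only in the supply of functionals. The following question is posed in \cite{KM}.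

\begin{quote}
\emph{Is there an infinite compact space $K$ such that $C_p(K)$ and $C_w(K)$ are homeomorphic?}
\end{quote}

\noindent The homeomorphism is not required to be linear. The answer is known to be negative when $K$ is a metrizable $C$-space, in particular when $K$ is a finite-dimensional metrizable compactum; these notions are not used below.

If $K$ is finite, both spaces are $\mathbb R^{|K|}$. If $K$ is infinite, the identity map is not a homeomorphism. Indeed, $K$ contains pairwise disjoint nonempty open sets $V_1,V_2,\dots$ (Lemma~\ref{lem:sep} with $n=1$), and functions $f_j$ that vanish outside $V_j$ and have norm $j$ converge to $0$ pointwise, while weakly convergent sequences are norm-bounded. This suggests the answer ``no''. There are, however, reasons for caution. For sequences, unboundedness is the only difference between the two topologies: continuous functionals on $C(K)$ are given by finite signed measures (the Riesz representation theorem), so a norm-bounded sequence that converges pointwise in $C(K)$ converges weakly, by dominated convergence. Unboundedness can be removed by a nonlinear map: $f\mapsto f/(1+|f|)$ is a homeomorphism of $C_p(K)$ onto the open unit ball of $C(K)$ with the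 pointwise topology, with inverse $g\mapsto g/(1-|g|)$. And nonlinear homeomorphisms can forget much linear structure: by the Kadec--Anderson theorem, the Banach space $\ell_2$ with its norm topology is homeomorphic to the countable product of lines $\mathbb R^\omega$. What is needed is a property of \emph{all} continuous maps from $C_p(K)$ to $C_w(K)$ that no homeomorphism can have.

That property is local boundedness. Compactness of the domain plays no role in it, so let $X$ be a Tychonoff space, $C(X)$ the set of continuous functions $X\to\mathbb R$, and $C_p(X)$ this set with the pointwise topology. For a Banach space $H$, let $H^*$ be its dual with the dual norm and let $w^*=\sigma(H^*,H)$ be the weak* topology.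

\begin{theorem}\label{thm:bounded}
Let $X$ be a Tychonoff space, $H$ a Banach space, and $\Phi\colon C_p(X)\to(H^*,w^*)$ a continuous, not necessarily linear, map. Then $\Phi$ is locally norm-bounded: every $f_0\in C_p(X)$ has a neighborhood $N$ in $C_p(X)$ such that $\Phi(N)$ is norm-bounded in $H^*$.
\end{theorem}

Bounded sets are thin in weak topologies, and this gives the obstruction.

\begin{theorem}\label{thm:open}
Let $X$ be a Tychonoff space, $H$ a Banach space, and $E\subset H^*$ an infinite-dimensional linear subspace with the topology induced by $w^*$. Let $\Phi\colon C_p(X)\to E$ be continuous. Then every $f_0\in C_p(X)$ has a neighborhood $N$ such that $\Phi(N)$ has empty interior in $E$. In particular, $\Phi$ is not open, and $C_p(X)$ is not homeomorphic to $E$.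
\end{theorem}

Every normed space with its weak topology is a subspace of its bidual with the weak* topology, so Theorem~\ref{thm:open} answers the question.

\begin{corollary}\label{cor:answer}
If $X$ is a Tychonoff space and $E$ is an infinite-dimensional normed space with its weak topology, then $C_p(X)$ and $E$ are not homeomorphic. In particular, $C_p(K)$ and $C_w(L)$ are not homeomorphic for compact $K$ and infinite compact $L$, and there is no infinite compact space $K$ such that $C_p(K)$ is homeomorphic to $C_w(K)$.
\end{corollary}

\begin{corollary}\label{cor:class}
Let $X\neq\emptyset$ be a Tychonoff space and $E$ a normed space with its weak topology. Then $C_p(X)$ is homeomorphic to $E$ if and only if $X$ is finite and $\dim E=|X|$.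
\end{corollary}

\section{Standard facts}\label{sec:facts}

\subsection*{Tychonoff spaces and $C_p(X)$}
A Hausdorff space $X$ is \emph{Tychonoff} if for every open $V$ and every $x\in V$ there is a continuous $u\colon X\to[0,1]$ with $u(x)=0$ and $u=1$ on $X\setminus V$. Compact spaces are Tychonoff by Urysohn's lemma. We use three properties of a Tychonoff space $X$.
\begin{itemize}
\item[(T1)] If $G\subset V$ with $G$ finite and $V$ open, there is a continuous $u\colon X\to[0,1]$ with $u=0$ on $G$ and $u=1$ on $X\setminus V$. (Multiply the functions given by the definition for the points of $G$; take $u=1$ if $G=\emptyset$.)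
\item[(T2)] If $x_1,\dots,x_m\in X$ are distinct, there are $g_1,\dots,g_m\in C(X)$ with $g_i(x_i)=1$ and $g_i(x_l)=0$ for $l\ne i$. (Take $g_i=1-u$ with $u$ from (T1) for $G=\{x_i\}$ and $V=X\setminus\{x_l:l\neq i\}$.) These functions are linearly independent, so $C(X)$ is infinite-dimensional when $X$ is infinite.
\item[(T3)] $X$ is a subspace of a compact space, for instance of its \v{C}ech--Stone compactification $\beta X$.
\end{itemize}
For finite $F\subset X$ and $\varepsilon>0$ put
\[
N(F,\varepsilon)=\{f\in C(X): |f(x)|<\varepsilon\ \text{ for all }x\in F\};
\]
thus $N(\emptyset,\varepsilon)=C(X)$. The sets $f_0+N(F,\varepsilon)$ are open and form a neighborhood base at $f_0$ in $C_p(X)$, translations are homeomorphisms, and a sequence converges in $C_p(X)$ exactly when it converges at every point of $X$.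

\subsection*{Density}
On the Banach space $H$ we always use the norm topology, and $B(h,r)$ is the open ball. We say that $S\subset H$ is \emph{dense in} an open set $W$ if $S$ meets every nonempty open subset of $W$; then $S$ is also dense in every open subset of $W$. The Baire category theorem says that if $H=\bigcup_{n\geq1}P_n$, then some $P_n$ is dense in some nonempty open set. For finite unions no completeness is needed.

\begin{lemma}\label{lem:finite}
If $S_1\cup\dots\cup S_m$ is dense in a nonempty open set $W$, then some $S_i$ is dense in some nonempty open set $W'\subset W$.
\end{lemma}

\begin{proof}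
Otherwise we can choose nonempty open sets $W=W_0\supset W_1\supset\dots\supset W_m$ with $W_i\cap S_i=\emptyset$, since $S_i$ is not dense in $W_{i-1}$. Then $W_m$ misses the union.
\end{proof}

\subsection*{The weak* topology}
Write $\langle h,\varphi\rangle=\varphi(h)$ for $h\in H$ and $\varphi\in H^*$. The topology $w^*$ is the weakest one that makes $\varphi\mapsto\langle h,\varphi\rangle$ continuous for each $h\in H$. Hence $\Phi\colon C_p(X)\to(H^*,w^*)$ is continuous if and only if each scalar function $f\mapsto\langle h,\Phi f\rangle$ is continuous. The uniform boundedness principle says that a family of continuous functionals on a Banach space that is bounded at each vector is norm-bounded.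

\begin{lemma}\label{lem:dual}
Let $H$ be a Banach space.
\begin{itemize}
\item[(a)] If $\varphi_j\to\varphi$ in $(H^*,w^*)$, then $\sup_j\|\varphi_j\|<\infty$. If also $h_j\to h$ in the norm of $H$, then $\langle h_j,\varphi_j\rangle\to\langle h,\varphi\rangle$.
\item[(b)] If $\varphi\in H^*$ and $|\langle h,\varphi\rangle|\le1$ for all $h\in B(h_0,r)$, then $\|\varphi\|\le 2/r$.
\item[(c)] If $E\subset H^*$ is an infinite-dimensional subspace, then every nonempty subset $W$ of $E$ that is open in the topology induced by $w^*$ contains a line, and so is norm-unbounded.
\end{itemize}
Completeness of $H$ is used only in \textup{(a)}.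
\end{lemma}

\begin{proof}
(a) For each $g\in H$ the real sequence $\langle g,\varphi_j\rangle$ converges, so it is bounded, and $R=\sup_j\|\varphi_j\|<\infty$ by uniform boundedness. Then
\[
|\langle h_j,\varphi_j\rangle-\langle h,\varphi\rangle|\le R\,\|h_j-h\|+|\langle h,\varphi_j\rangle-\langle h,\varphi\rangle|\longrightarrow0 .
\]

(b) If $\|g\|<r$, then $|\langle g,\varphi\rangle|\le|\langle h_0+g,\varphi\rangle|+|\langle h_0,\varphi\rangle|\le2$.

(c) Let $e_0\in W$. There are $h_1,\dots,h_k\in H$ and $\varepsilon>0$ such that $W$ contains every $e\in E$ with $|\langle h_i,e-e_0\rangle|<\varepsilon$ for $i\le k$. The linear map $E\to\mathbb R^k$, $e\mapsto(\langle h_i,e\rangle)_{i\le k}$, has a nonzero vector $v$ in its kernel because $\dim E=\infty$. Then $e_0+tv\in W$ for all $t\in\mathbb R$.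
\end{proof}

Part (a) concerns sequences only. Much of the work below goes into producing convergent \emph{sequences} in $C_p(X)$ to which it can be applied.

\section{The idea in the smallest cases}\label{sec:idea}

\subsection*{Countable $X$}
If $X=\{x_1,x_2,\dots\}$, Theorem~\ref{thm:bounded} is immediate. Suppose that $\Phi$ is unbounded on each set $N_k=f_0+N(\{x_1,\dots,x_k\},1/k)$, and pick $f_k\in N_k$ with $\|\Phi f_k\|\ge k$. Then $f_k\to f_0$ pointwise, so $\Phi f_k\to\Phi f_0$ in $w^*$, contrary to Lemma~\ref{lem:dual}(a). For uncountable $X$ this argument breaks down: countably many finite sets do not exhaust $X$, and functions picked from countably many neighborhoods of $f_0$ have no reason to converge.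

\subsection*{What has to be shown}
Let $f_0=0$ and $\Phi(0)=0$. Continuity gives, for each single $h\in H$, a finite set $F\subset X$ and $\varepsilon>0$ with $|\langle h,\Phi f\rangle|\le1$ on $N(F,\varepsilon)$. By Lemma~\ref{lem:dual}(b) it is enough to find \emph{one} finite set $D$ and one $\varepsilon$ that work for all $h$ in some ball. The Baire category theorem makes $\varepsilon$ and the size of $F$ uniform on a set of vectors $h$ that is dense in some ball. It says nothing about the position of $F$, which may move through $X$ as $h$ varies. The point of the proof is that the moving part of $F$ can be discarded.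

\subsection*{One controlling point}
Let $X$ be discrete, of any cardinality, so that every function on $X$ is continuous. Assume that the uniform size is $1$: there are a nonempty open set $O\subset H$, a set $P\subset O$ dense in $O$, and points $x(h)\in X$ for $h\in P$ such that
\[
|f(x(h))|<1\ \Longrightarrow\ |\langle h,\Phi f\rangle|\le1 .
\]
For $p\in X$ let $S_p=\{h\in P:x(h)=p\}$. There are two cases.

\emph{The point stays.} Suppose that some $S_p$ is dense in a nonempty open set $O'\subset O$. If $|f(p)|<1$, then the continuous function $h\mapsto|\langle h,\Phi f\rangle|$ is at most $1$ on $S_p$, hence on $O'$. So $D=\{p\}$ works.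

\emph{The point moves.} Suppose that no $S_p$ is dense in a nonempty open subset of $O$. Fix any $h\in O$ and any function $f$. By Lemma~\ref{lem:finite}, finitely many sets $S_p$ cannot cover $P\cap O\cap B(h,1/j)$. So there are $h_j\in P\cap B(h,1/j)$ such that the points $x_j=x(h_j)$ are pairwise distinct. Let $f_j$ equal $0$ at $x_j$ and equal $f$ elsewhere. Then $|\langle h_j,\Phi f_j\rangle|\le1$ because $f_j(x_j)=0$. On the other hand each point of $X$ is altered at most once, so $f_j\to f$ pointwise and $\Phi f_j\to\Phi f$ in $w^*$. Lemma~\ref{lem:dual}(a) gives $|\langle h,\Phi f\rangle|\le1$. So $D=\emptyset$ works, and $\Phi$ is bounded on all of $C_p(X)$.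

\medskip
Two things change in general. First, a set $F$ of size up to $n$ may have a part that stays and a part that moves; a maximality argument will separate them. Second, in a space that is not discrete, $f$ cannot be changed at finitely many points only. It has to be changed on open sets, and these must be chosen so that the changed functions still converge pointwise. We begin with the second problem.

\section{Neighborhoods of disjoint finite sets}\label{sec:sep}

\begin{lemma}\label{lem:sep}
Let $X$ be a Tychonoff space and let $G_1,G_2,\dots$ be pairwise disjoint finite subsets of $X$ with $|G_j|\le n$ for all $j$. Then there are an infinite set $J\subset\mathbb N$ and open sets $V_j\supset G_j$ in $X$ $(j\in J)$ such that every point of $X$ belongs to at most $n$ of the sets $V_j$, $j\in J$.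
\end{lemma}

\begin{proof}
We first show that \emph{every sequence $(x_j)$ of distinct points of $X$ has a subsequence whose terms have pairwise disjoint open neighborhoods}. Let $Y\supset X$ be compact, as in (T3). There is $p\in Y$ such that every neighborhood of $p$ contains $x_j$ for infinitely many $j$; otherwise $Y$ would be covered by finitely many open sets, each containing only finitely many $x_j$. Put $W_0=Y$ and $j_0=0$. Given an open set $W_{i-1}\ni p$, choose $j_i>j_{i-1}$ with $x_{j_i}\in W_{i-1}\setminus\{p\}$, and then disjoint open sets $U_i\ni x_{j_i}$ and $W_i\ni p$, both contained in $W_{i-1}$. If $i<k$, then $U_k\subset W_{k-1}\subset W_i$, so $U_k\cap U_i=\emptyset$. The sets $U_i\cap X$ are the required neighborhoods.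

Now pass to a subsequence of $(G_j)$ along which $|G_j|=r\le n$ is constant. If $r=0$, take $V_j=\emptyset$. Otherwise write $G_j=\{x_j^1,\dots,x_j^r\}$. For each $i$ the points $x_j^i$ are distinct for distinct $j$, since the sets $G_j$ are disjoint. Apply the first part for $i=1,\dots,r$ in turn, each time passing to a further subsequence. This gives an infinite set $J$ and open sets $U_j^i\ni x_j^i$ such that, for each fixed $i$, the sets $U_j^i$ $(j\in J)$ are pairwise disjoint. Put $V_j=U_j^1\cup\dots\cup U_j^r$. A point of $X$ lies in $U_j^i$ for at most one $j$ for each $i$, hence in at most $r\le n$ of the sets $V_j$.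
\end{proof}

\begin{remark}\label{rem:size}
We shall use only that each point lies in finitely many $V_j$, but even this fails without the bound on $|G_j|$. Let $X=[0,1]$ and $G_j=\{i/q_j:0<i<q_j\}$, where $q_j$ is the $j$th prime. These sets are pairwise disjoint. For any infinite $J$ and open $V_j\supset G_j$, each set $\bigcup\{V_j:j\in J,\ j\ge k\}$ is open and dense in $[0,1]$, so by the Baire category theorem some point lies in all of these sets, that is, in infinitely many $V_j$. This is why the proof below begins by bounding the size of the controlling sets.
\end{remark}

\section{Proof of Theorem~\ref{thm:bounded}}\label{sec:proof}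

The map $f\mapsto\Phi(f_0+f)-\Phi(f_0)$ is continuous, and it is bounded on $N$ if and only if $\Phi$ is bounded on $f_0+N$. So we may assume that $f_0=0$ and $\Phi(0)=0$.

\subsection*{Step 1: controlling sets of bounded size}
For $n\ge1$ let $P_n$ be the set of all $h\in H$ for which there is a set $F\subset X$ with $|F|\le n$ and
\begin{equation}\label{eq:control}
|\langle h,\Phi f\rangle|\le1\qquad\text{for all }f\in N(F,1/n).
\end{equation}
Let $h\in H$. The function $f\mapsto\langle h,\Phi f\rangle$ is continuous on $C_p(X)$ and vanishes at $0$, so it is bounded by $1$ in absolute value on some $N(F,\varepsilon)$. If $n\ge|F|$ and $n\geq1/\varepsilon$, then $N(F,1/n)\subset N(F,\varepsilon)$ and $h\in P_n$. Thus $H=\bigcup_nP_n$. Since $H$ is complete, the Baire category theorem gives $n$ and a nonempty open set $O\subset H$ such that $P_n$ is dense in $O$. Fix this $n$, and for each $h\in P_n$ fix a set $F(h)$ with $|F(h)|\le n$ that satisfies \eqref{eq:control}.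

\subsection*{Step 2: the root}
We want to collect the points of $X$ that stay, in the sense of Section~\ref{sec:idea}. Whether a point stays depends on the open subset of $H$ in which one looks, so we choose the points and the open set together. Call a pair $(D,O')$ \emph{admissible} if $D\subset X$ is finite, $O'\subset O$ is nonempty and open, and the set
\[
\Sigma(D,O')=\{h\in P_n\cap O': D\subset F(h)\}
\]
is dense in $O'$. The pair $(\emptyset,O)$ is admissible. In an admissible pair $\Sigma(D,O')\neq\emptyset$, so $|D|\le n$. Fix an admissible pair $(D,O')$ with $|D|$ maximal; we call $D$ the \emph{root} and write $\Sigma=\Sigma(D,O')$. Maximality means that everything outside the root moves: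
\begin{quote}
$(\ast)$ \emph{For every nonempty open $W\subset O'$ and every finite $A\subset X\setminus D$ there is $h\in\Sigma\cap W$ with $F(h)\cap A=\emptyset$.}
\end{quote}
Suppose that $(\ast)$ fails for $W$ and $A$. Then $\Sigma\cap W$, which is dense in $W$, is the union of the finitely many sets $S_p=\{h\in\Sigma\cap W:p\in F(h)\}$, $p\in A$. By Lemma~\ref{lem:finite} some $S_p$ is dense in a nonempty open set $W'\subset W$. Since $S_p\cap W'\subset\Sigma(D\cup\{p\},W')$, the pair $(D\cup\{p\},W')$ is admissible, and $p\notin D$. This contradicts the maximality of $|D|$.

\subsection*{Step 3: the root controls all of $O'$}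
We claim that
\begin{equation}\label{eq:root}
|\langle h,\Phi f\rangle|\le1\qquad\text{for all }h\in O'\text{ and all }f\in N(D,1/n).
\end{equation}
Fix such $h$ and $f$. The difficulty is that $f$ is small only on $D$, while \eqref{eq:control} for a vector $h'$ near $h$ requires smallness on all of $F(h')$. We approximate $h$ by vectors whose controlling sets are disjoint outside $D$, and cut $f$ down to $0$ there.

Choose $h_j\in\Sigma$ inductively by applying $(\ast)$ with
\[
W=O'\cap B(h,1/j),\qquad A=\bigcup_{i<j}F(h_i)\setminus D .
\]
Then $h_j\to h$ in norm, $D\subset F(h_j)$, and the sets $G_j=F(h_j)\setminus D$ are pairwise disjoint with $|G_j|\le n$. Let $J$ and $V_j\supset G_j$ $(j\in J)$ be given by Lemma~\ref{lem:sep}. By (T1) there are continuous $u_j\colon X\to[0,1]$ with $u_j=0$ on $G_j$ and $u_j=1$ on $X\setminus V_j$. Put $f_j=u_jf\in C(X)$ for $j\in J$.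

On $G_j$ we have $f_j=0$, and on $D$ we have $|f_j|\le|f|<1/n$. Since $F(h_j)=D\cup G_j$, this says that $f_j\in N(F(h_j),1/n)$, and \eqref{eq:control} gives $|\langle h_j,\Phi f_j\rangle|\le1$.

Each $x\in X$ lies in at most $n$ of the sets $V_j$, so $f_j(x)=f(x)$ for all but finitely many $j\in J$. Hence $f_j\to f$ in $C_p(X)$ along $J$, and $\Phi f_j\to\Phi f$ in $w^*$ by the continuity of $\Phi$. Lemma~\ref{lem:dual}(a), the second use of completeness, gives $\langle h_j,\Phi f_j\rangle\to\langle h,\Phi f\rangle$ along $J$. This proves \eqref{eq:root}.

\subsection*{Step 4: the bound}
Choose a ball $B(h_0,r)\subset O'$. By \eqref{eq:root} and Lemma~\ref{lem:dual}(b), $\|\Phi f\|\le2/r$ for all $f$ in the open neighborhood $N=N(D,1/n)$ of $0$. This proves Theorem~\ref{thm:bounded}. \qed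

\begin{remark}\label{rem:linear}
If $\Phi$ is linear and bounded on $N(D,\varepsilon)$, then $\Phi f=0$ whenever $f$ vanishes on $D$, because $tf\in N(D,\varepsilon)$ for all $t\in\mathbb R$. So a linear $\Phi$ has rank at most $|D|$. Nonlinear maps are not so degenerate. Let $H=\ell_1(X)$, the space of $h\colon X\to\mathbb R$ with $\sum_x|h(x)|<\infty$, whose dual is the space $\ell_\infty(X)$ of bounded functions, and let $\Phi f=f/(1+|f|)$. This map is injective, and it is continuous into $(H^*,w^*)$, since for finite $F\subset X$
\[
|\langle h,\Phi f-\Phi g\rangle|\le\sum_{x\in F}|h(x)|\,|f(x)-g(x)|+2\sum_{x\notin F}|h(x)| .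
\]
\end{remark}

\section{Open maps and homeomorphisms}\label{sec:cons}

\begin{proof}[Proof of Theorem~\ref{thm:open}]
Regard $\Phi$ as a map into $(H^*,w^*)$. By Theorem~\ref{thm:bounded}, $f_0$ has a neighborhood $N$ with $\Phi(N)$ norm-bounded, and after shrinking we may take $N$ open. By Lemma~\ref{lem:dual}(c), a bounded set contains no nonempty open subset of $E$, so $\Phi(N)$ has empty interior. As $\Phi(N)\ne\emptyset$, it is not open. Hence $\Phi$ is not an open map, and in particular not a homeomorphism onto $E$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Put $H=E^*$, which is a Banach space whether or not $E$ is complete. The canonical map $E\to E^{**}=H^*$, which sends $e$ to the functional $h\mapsto h(e)$, is a linear isometry by the Hahn--Banach theorem; identify $E$ with its image. The topology that $w^*=\sigma(E^{**},E^*)$ induces on $E$ is the weakest one making $e\mapsto h(e)$ continuous for all $h\in E^*$, which is the weak topology. Theorem~\ref{thm:open} now gives the first statement. For the second, take $X=K$ and $E=C(L)$, which is infinite-dimensional by (T2). The last statement is the case $L=K$.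
\end{proof}

For the classification we recall invariance of domain: a continuous injection $\mathbb R^m\to\mathbb R^m$ has open image. Consequently \emph{there is no continuous injection $\mathbb R^m\to\mathbb R^d$ with $d<m$}, for composing it with the inclusion of $\mathbb R^d$ as a proper subspace of $\mathbb R^m$ would give an image with empty interior.

\begin{proof}[Proof of Corollary~\ref{cor:class}]
A finite Hausdorff space $X$ is discrete, so $C_p(X)=\mathbb R^{|X|}$. A normed space of finite dimension $d$ with its weak topology is homeomorphic to $\mathbb R^d$, because its dual is spanned by the $d$ coordinate functionals of a basis. This proves the ``if'' part.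

Conversely, let $C_p(X)$ be homeomorphic to $E$. By Corollary~\ref{cor:answer}, $d=\dim E<\infty$, so $C_p(X)$ is homeomorphic to $\mathbb R^d$. If $X$ had $d+1$ distinct points, the functions $g_1,\dots,g_{d+1}$ from (T2) would give a continuous injection $(t_i)\mapsto\sum_it_ig_i$ of $\mathbb R^{d+1}$ into $C_p(X)$, hence into $\mathbb R^d$, which is impossible. So $|X|\le d$, and $\mathbb R^d$ is homeomorphic to $C_p(X)=\mathbb R^{|X|}$, which forces $d\le|X|$.
\end{proof}

\section{What fails without the hypotheses}\label{sec:sharp}

\begin{example}[Completeness of $H$]\label{ex:complete}
Theorems~\ref{thm:bounded} and~\ref{thm:open} fail for incomplete $H$. Let $K$ be an infinite compact space and let $H$ be the linear span of the point masses $\delta_x$, $x\in K$, with the norm $\|\sum_ia_i\delta_{x_i}\|=\sum_i|a_i|$ for distinct $x_i$. This space is incomplete: for distinct points $x_1,x_2,\dots$ the sums $\sum_{i\le m}2^{-i}\delta_{x_i}$ form a Cauchy sequence, and a limit would have the coefficient $2^{-i}$ at every $x_i$. Each $f\in C(K)$ acts on $H$ by $\langle\sum_ia_i\delta_{x_i},f\rangle=\sum_ia_if(x_i)$, with dual norm $\sup|f|$. So $E=C(K)$ is an infinite-dimensional subspace of $H^*$, and $\sigma(C(K),H)$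 is the pointwise topology. The identity $C_p(K)\to(E,\sigma(C(K),H))$ is therefore a homeomorphism, and it is not locally norm-bounded by Lemma~\ref{lem:dual}(c).

Both uses of completeness break down here. The functions $f_j$ from Section~\ref{sec:intro} converge to $0$ in $\sigma(C(K),H)$ and are unbounded, so Lemma~\ref{lem:dual}(a) fails. And Step 1 fails: if \eqref{eq:control} holds for $h$ and $F$, then $\langle h,f\rangle=0$ for all $f$ vanishing on $F$, by scaling, so by (T2) the support of $h$ lies in $F$. Thus $P_n$ misses the set of vectors supported by more than $n$ points. That set is dense (add small masses at new points) and open (a perturbation of norm less than the smallest coefficient in absolute value does not shrink the support), so no $P_n$ is dense in a nonempty open set.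
\end{example}

\begin{example}[Openness]\label{ex:open}
Theorem~\ref{thm:open} excludes open maps, but not continuous bijections. For $\mathbb N$ discrete, $C_p(\mathbb N)=\mathbb R^\omega$, and the Kadec--Anderson theorem gives a homeomorphism of $C_p(\mathbb N)$ onto $\ell_2$ with the norm topology. Composing it with the identity from the norm topology to the weak topology yields a continuous bijection of $C_p(\mathbb N)$ onto $\ell_2$ with its weak topology. By Theorem~\ref{thm:open}, with $H=\ell_2$ and $E=H^*=\ell_2$, this bijection is not open.
\end{example}

\begin{example}[The domain]\label{ex:domain}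
Theorem~\ref{thm:bounded} fails if $C_p$ is replaced by $C_w$: for infinite compact $K$ the canonical embedding of $C_w(K)$ into $(C(K)^{**},w^*)$ is continuous, and it is unbounded on every nonempty open set by Lemma~\ref{lem:dual}(c). So the conclusion of Theorem~\ref{thm:bounded} is a topological property that $C_p(K)$ has and $C_w(K)$ lacks. The pointwise topology enters in Step 3: neighborhoods are described by finite sets of points, and the cut-off functions $u_jf$ converge to $f$.
\end{example}

\begin{thebibliography}{9}

\bibitem{KM}
Miko{\l}aj Krupski and Witold Marciszewski,
\emph{On the weak and pointwise topologies in function spaces II},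
arXiv:1608.03883 (2016).

\end{thebibliography}
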